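\title{A Borel subspace of the Hilbert cube that is not $\sigma$-homogeneous}

\begin{abstract}
A separable metrizable space is $\sigma$-homogeneous if it is the union of countably many homogeneous subspaces. Every finite-dimensional analytic space is known to be $\sigma$-homogeneous. We show in $\mathsf{ZF}+\mathsf{DC}$ that this does not extend to all analytic spaces: there is a Borel subspace $X$ of the Hilbert cube that is not a countable union of zero-dimensional subspaces, while all of its homogeneous and all of its $\sigma$-homogeneous subspaces are zero-dimensional. The proof uses computability theory. A continuous map is computable relative to some oracle, and the points of $X$ are built so that an embedding of a subspace of $X$ into $X$ fixes every point that computes this oracle.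
\end{abstract}

\section{Introduction}

By a \emph{space} we always mean a separable metrizable topological space. Unless stated otherwise we work in $\mathsf{ZF}+\mathsf{DC}$, that is, Zermelo--Fraenkel set theory without the Axiom of Choice but with the principle of Dependent Choices. Countable choice follows from $\mathsf{DC}$ and is used freely.

A space $X$ is \emph{homogeneous} if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$, so that no point of $X$ can be told from another by topological means. Every space is covered by homogeneous subspaces, namely by its singletons, and one asks how few are enough. A space $X$ is \emph{$\sigma$-homogeneous} if $X=\bigcup_{n\in\omega}X_n$ for some homogeneous subspaces $X_n$, called \emph{witnesses}. Countable spaces are $\sigma$-homogeneous. The interval $[0,1]$ is not homogeneous, but it is the union of $(0,1)$, $\{0\}$ and $\{1\}$. Likewise $[0,1]^n$ is the union of its $3^n$ open faces, each homeomorphic to some $\mathbb R^k$.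

A space is \emph{analytic} if it is a continuous image of a Polish space; equivalently, if it is homeomorphic to a $\mathbf{\Sigma}^1_1$ subset of a Polish space. Borel subsets of Polish spaces are analytic. The following result is known; see \cite{AM}. The complexity of the witnesses is measured relative to $X$, that is, among the subsets of the space $X$.

\begin{theorem}\label{thm:known}
Every finite-dimensional analytic space $X$ is $\sigma$-homogeneous, with witnesses in $\mathbf{\Sigma}^1_1(X)$, and also with pairwise disjoint witnesses in $\mathbf{\Delta}^1_2(X)$.
\end{theorem}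

The problem solved here was posed in \cite{AM}:
\begin{center}
\emph{Is every analytic space $\sigma$-homogeneous?}
\end{center}
A countable union of $\sigma$-homogeneous subspaces is $\sigma$-homogeneous, so Theorem~\ref{thm:known} extends at once to countable unions of finite-dimensional analytic subspaces. Infinite dimension is not in itself an obstacle either: $\mathbb R^\omega$ contains cubes of all dimensions and is homogeneous, being a topological group. One might therefore guess that the hypothesis on dimension can be dropped. It cannot.

Let $H=[0,1]^\omega$ be the Hilbert cube. A space is \emph{zero-dimensional} if it has a base of clopen sets (the empty space is included), and \emph{countable-dimensional} if it is a countable union of zero-dimensional subspaces.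

\begin{theorem}\label{thm:A}
There is a Borel set $X\subseteq H$ such that every homogeneous subspace, and every $\sigma$-homogeneous subspace, of $X$ is zero-dimensional, while $X$ is not countable-dimensional. In particular, the analytic space $X$ is not $\sigma$-homogeneous.
\end{theorem}

No restriction is placed on the complexity of the witnesses. The same space has the following further properties.

\begin{theorem}\label{thm:B}
The space $X$ of Theorem~\ref{thm:A} satisfies:
\begin{enumerate}
\item[(1)] \emph{(Rigidity)} If $A\subseteq X$ and $f:A\to X$ is a topological embedding, then $\{x\in A:f(x)\ne x\}$ is zero-dimensional.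
\item[(2)] \emph{(Movable subspaces)} If $Y\subseteq X$ and every $y\in Y$ has a neighborhood $V$ in $Y$ and an embedding $f:V\to X$ with $f(y)\ne y$, then $Y$ is zero-dimensional.
\item[(3)] \emph{(Classification)} For analytic $A\subseteq X$ the following are equivalent: $A$ is $\sigma$-homogeneous; $A$ is zero-dimensional; $A$ is finite-dimensional; $A$ is countable-dimensional.
\item[(4)] \emph{(Sharpness, in $\mathsf{ZFC}$)} The least number of homogeneous subspaces covering $X$ is exactly $\aleph_1$.
\end{enumerate}
\end{theorem}

We do not decide whether a counterexample can be Polish or compact.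

\subsection*{The method}
Every point of a homogeneous space with at least two points is moved by a homeomorphism. It therefore suffices to find a space $X$ and a family of ``small'' subsets, closed under subsets and countable unions and containing the singletons but not $X$, such that each embedding of a subspace of $X$ into $X$ moves only a small set of points. There are continuum many embeddings to defeat, and $X$ has to be Borel, so they must be handled uniformly. Computability theory provides the uniformity. A continuous map is computable from an oracle $p\in2^\omega$, and a point $x\in H$ is itself an oracle, which may or may not compute $p$. A set is small if for some $p$ none of its points computes $p$ (Section~\ref{sec:oracles}). We take $X=\{x_c:c\in2^\omega\}$, where $x_c$ computes $c$, the set of all reals computed by $x_c$ determines $c$, and $x_c$ is not \emph{total} in the sense of the continuous degrees: it does not carry the same information as any element of $2^\omega$. Section~\ref{sec:rigid} derives both theorems from these three properties. The remaining sections construct the points. Section~\ref{sec:ideals} builds, with generic reals,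 countable sets $I_c\ni c$ of reals that determine $c$. Section~\ref{sec:essential} develops a notion of largeness for compact subsets of $H$. Section~\ref{sec:realize} uses it to find a point $x_c$ that computes exactly the reals in $I_c$.

\section{Points of the Hilbert cube as oracles}\label{sec:oracles}

\subsection*{Turing reducibility}
Elements of $2^\omega$ are called \emph{reals} and are identified with subsets of $\omega$. Finite objects (finite sets, tuples, rationals) are coded by natural numbers. Let $\Phi_e^z$ be the partial function computed by the $e$-th program with oracle $z\in2^\omega$, let $W_e^z$ be its domain, and let $W_e=W_e^\emptyset$. We write $z\le_Tw$ if $z=\Phi_e^w$ for some $e$. The sets $W_e^z$ are the sets \emph{computably enumerable} (c.e.) in $z$, also called $\Sigma^0_1(z)$, and their complements are the $\Pi^0_1(z)$ sets. The join of two sets is $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$, and $\bigoplus_nA_n=\{\langle n,m\rangle:m\in A_n\}$. The \emph{jump} of $z$ is $z'=\{e:e\in W_e^z\}$. We recall three facts: $z\le_Tz'$ and $z'\not\le_Tz$; the set $W_a^z$ is decided from $z'$ by a program that is computed from $a$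 and does not depend on $z$; and from a program reducing $z$ to $w$ one computes a program reducing $z'$ to $w'$. A construction is \emph{uniform} if the programs it produces do not depend on the oracle and their indices are computable from the indices of the data; the $s$-$m$-$n$ theorem turns an effective description into such a computable function on indices. Since a halting computation reads finitely many bits of the oracle, ``$m\in W_e^z$'' is an open condition on $z$. Hence $z\mapsto z'$ is Borel, the set of $z$ for which $\Phi_e^z$ is a total element of $2^\omega$ is Borel, and $z\mapsto\Phi_e^z$ is continuous on this set.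

\subsection*{Enumeration reducibility}
A real can be asked for its $n$-th bit. A point $x\in H$ is known through approximations, which can confirm that $x$ lies in a given open set but cannot in general confirm that it does not. The appropriate reducibility uses positive information only. For $B\subseteq\omega$ put
\[
\Psi_e(B)=\{n:\ \langle n,u\rangle\in W_e\text{ for some finite }u\subseteq B\}.
\]
Thus $W_e$ is read as a c.e.\ list of rules ``if $u\subseteq B$, output $n$''. We write $A\le_{\mathrm e}B$ if $A=\Psi_e(B)$ for some $e$, and say that $A$ is \emph{enumerable from} $B$. The relation $\le_{\mathrm e}$ is reflexive and transitive, and $A\oplus B$ is a least upper bound of $A$ and $B$.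

A \emph{rational box} is a set $\{x\in H:a_i<x_i<b_i\text{ for }i<k\}$ with $k\in\omega$ and rationals $a_i<b_i$, which need not lie in $[0,1]$. A \emph{closed rational box} is defined in the same way with $\le$ in place of $<$. The sets $H$, $\emptyset$, $\{x:x_j<a\}$ and $\{x:x_j>a\}$ ($a\in\mathbb Q$) are rational boxes, and a finite intersection of rational boxes is a rational box whose endpoints are computed from those of the given ones. Fix an effective enumeration $(B_n)_{n\in\omega}$ of the rational boxes by their endpoints; they form a base of $H$. For $x\in H$ and $z\in2^\omega$ let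
\[
N(x)=\{n:x\in B_n\},\qquad G(z)=\{2n+z(n):n\in\omega\}.
\]
We call $N(x)$ the \emph{name} of the point $x$ and $G(z)$ the name of the real $z$; the name of a formal join $a\oplus b$ of points and reals is the join of their names. We write $a\preceq b$, and say that $b$ \emph{computes} $a$, if the name of $a$ is enumerable from the name of $b$, and $a\equiv b$ if $a\preceq b\preceq a$. Two remarks show that these conventions are consistent.
\begin{itemize}
\item For reals, $z\preceq w$ iff $z\le_Tw$. If $z=\Phi_e^w$, each halting computation gives a rule whose premise is a finite part of $G(w)$. Conversely, with oracle $w$ one lists $G(w)$, applies the rules, and waits for $2n$ or $2n+1$ to appear. In particular $G(z)\oplus G(w)$ and $G(z\oplus w)$ are enumerable from each other.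
\item If $z\in2^\omega$ is viewed as a point of $\{0,1\}^\omega\subseteq H$, then $N(z)$ and $G(z)$ are enumerable from each other: membership of $z$ in $B_n$ is settled by finitely many bits, and $z(i)=0$ or $1$ according to whether $z$ lies in $\{x:x_i<\frac12\}$ or in $\{x:x_i>\frac12\}$.
\end{itemize}

\begin{definition}
A point of $H$, or a join, is \emph{total} if it is $\equiv z$ for some $z\in2^\omega$. For $x\in H$ let $I(x)=\{z\in2^\omega:z\preceq x\}$.
\end{definition}

The set $I(x)$ is countable, since each $e$ gives at most one $z$ with $G(z)=\Psi_e(N(x))$. If $x\equiv y$ then $I(x)=I(y)$.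

\begin{lemma}\label{lem:oracle}
If $Y\subseteq H$ and $h:Y\to H$ is continuous, there is $p\in2^\omega$ with $h(x)\preceq x\oplus p$ for all $x\in Y$. If $h$ is an embedding, $p$ can be chosen so that also $x\preceq h(x)\oplus p$ for all $x\in Y$.
\end{lemma}

\begin{proof}
Let $p=\{\langle n,m\rangle:h(B_n\cap Y)\subseteq B_m\}$. By continuity, $m\in N(h(x))$ iff there is $n\in N(x)$ with $\langle n,m\rangle\in p$, and this describes an enumeration of $N(h(x))$ from $N(x)\oplus G(p)$. For an embedding, take the join of the reals obtained for $h$ and for $h^{-1}:h[Y]\to H$.
\end{proof}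

\subsection*{Totality and shifted grids}
Which points are total? In dimension one, all of them.

\begin{example}\label{ex:interval}
Let $x=(t,0,0,\dots)$ with $t\in[0,1]$. If $t$ is rational, $N(x)$ is computable and $x\equiv0^\omega$. If $t$ is irrational, then for each $k$ there is a unique integer $j$ with $j<2^kt<j+1$. This is an open condition, so $N(x)$ eventually confirms it; thus $x$ computes the binary expansion $z$ of $t$, and $z$ computes $x$. The argument needs to know whether $t$ lies on the dyadic grid. For a general point of $H$ this question arises for infinitely many coordinates, and $N(x)$ need not answer it.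
\end{example}

The next lemma removes the case distinction by shifting the grid by a number that codes a real $p$. If a coordinate of $x$ lies on the shifted grid, then $x$ computes $p$. If none does, the argument of Example~\ref{ex:interval} works in all coordinates at once, with the help of $p$.

For $t\in\mathbb R$ let $R(t)$ be the set of pairs of rationals $(a,b)$ with $a<t<b$. For $x\in H$ the sets $R(x_n)$ are enumerable from $N(x)$, uniformly in $n$, and $N(x)$ is enumerable from $\bigoplus_nR(x_n)$. For $p\in2^\omega$ let
\[
\rho(p)=\sum_{i\in\omega}p(i)\,3^{-i-1}\in[0,\tfrac12],\qquad Q_p=\Bigl\{\frac{\rho(p)+j}{k}:\ j\in\mathbb Z,\ k\ge1\Bigr\}.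
\]
The set $Q_p$ is countable and dense in $\mathbb R$. We claim that $R(\rho(p))$ and $G(p)$ are enumerable from each other. For $\sigma\in2^{i+1}$ let $r_\sigma=\sum_{l\le i}\sigma(l)3^{-l-1}$ and $J_\sigma=[r_\sigma,r_\sigma+\frac12 3^{-i-1}]$. Since $\sum_{l>i}3^{-l-1}=\frac123^{-i-1}$, we have $\rho(p)\in J_\sigma$ whenever $p\supseteq\sigma$. Hence $a<\rho(p)<b$ iff $J_{p\restriction(i+1)}\subseteq(a,b)$ for some $i$, which enumerates $R(\rho(p))$ from $G(p)$. For $\sigma\ne\tau$ in $2^{i+1}$ the number $3^{i+1}(r_\sigma-r_\tau)=\sum_{l\le i}(\sigma(l)-\tau(l))3^{i-l}$ is an integer, and it is nonzero because the first nonzero term exceeds in absolute value the sum of the later ones. So $J_\sigma$ and $J_\tau$ are at distance at least $\frac123^{-i-1}$. Therefore $\sigma\subseteq p$ iff some interval $(a,b)$ from $R(\rho(p))$ with $b-a<\frac123^{-i-1}$ meets $J_\sigma$, which enumerates $G(p)$ from $R(\rho(p))$.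

\begin{lemma}\label{lem:grid}
Let $x\in H$ and $p\in2^\omega$.
\begin{enumerate}
\item[(i)] If some coordinate $x_n$ lies in $Q_p$, then $p\preceq x$.
\item[(ii)] If $p\not\preceq x$, then $x\oplus p$ is total.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $x_n=(\rho(p)+j)/k$, then $\rho(p)=kx_n-j$, so $R(\rho(p))$ is enumerable from $R(x_n)$. Hence $G(p)\le_{\mathrm e}R(\rho(p))\le_{\mathrm e}R(x_n)\le_{\mathrm e}N(x)$.

(ii) By (i), $kx_n-\rho(p)$ is not an integer for any $n\in\omega$ and $k\ge1$. Let $j(n,k)$ be the integer with $j(n,k)<kx_n-\rho(p)<j(n,k)+1$. These strict inequalities are confirmed by sufficiently short intervals from $R(x_n)$ and $R(\rho(p))$, so the graph $\Gamma$ of the function $j(\cdot,\cdot)$ is enumerable from $N(x)\oplus G(p)$. So is the complement of $\Gamma$: a triple $(n,k,j)$ is not in $\Gamma$ iff $(n,k,j')\in\Gamma$ for some $j'\ne j$. Thus the real $z=p\oplus\Gamma$ satisfies $z\preceq x\oplus p$. Conversely, $p\preceq z$. The coordinate $x_n$ lies strictly between $(\rho(p)+j(n,k))/k$ and $(\rho(p)+j(n,k)+1)/k$, which differ by $1/k$. Hence $a<x_n<b$ iff for some $k\ge1$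
\[
a<\frac{\rho(p)+j(n,k)}k\quad\text{and}\quad\frac{\rho(p)+j(n,k)+1}k<b,
\]
so the sets $R(x_n)$ are uniformly enumerable from $G(z)$, and $x\preceq z$. Therefore $x\oplus p\equiv z$.
\end{proof}

\subsection*{Small sets}

\begin{definition}
A set $S\subseteq H$ is \emph{small} if there is $p\in2^\omega$ with $p\not\preceq x$ for all $x\in S$. We say that $p$ \emph{witnesses} that $S$ is small.
\end{definition}

\begin{lemma}\label{lem:small}
Subsets and countable unions of small sets are small. Singletons are small. Small sets are zero-dimensional.
\end{lemma}

\begin{proof}
A witness for $S$ is a witness for every subset of $S$. If the sets $S_n$ are small, choose witnesses $p_n$ and let $p=\bigoplus_np_n$. A point that computes $p$ computes every $p_n$ and so lies in no $S_n$; thus $p$ is a witness for $\bigcup_nS_n$. A witness for $\{x\}$ is any real outside the countable set $I(x)$. If $p$ is a witness for $S$, then $S\subseteq([0,1]\setminus Q_p)^\omega$ by Lemma~\ref{lem:grid}(i). Since $Q_p$ is dense, the intervals with endpoints in $Q_p$ give a clopen base of $[0,1]\setminus Q_p$. Products and subspaces of zero-dimensional spaces are zero-dimensional.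
\end{proof}

The converse of the last statement fails in $H$: the zero-dimensional set $\{0,1\}^\omega$ is not small, because each $p$ computes itself. Lemma~\ref{lem:dagger} shows that the converse holds among sets of non-total points.

\section{Rigidity, and the proofs of the theorems}\label{sec:rigid}

Let $f$ be an embedding with oracle $p$ as in Lemma~\ref{lem:oracle}, and let $x$ be a point that computes $p$. Then $f(x)\preceq x\oplus p\preceq x$. If $f(x)$ also computes $p$, then $x\preceq f(x)\oplus p\preceq f(x)$, so $x\equiv f(x)$. The difficulty is that $f(x)$ may fail to compute $p$.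

\begin{example}\label{ex:translate}
Fix a noncomputable $p\in2^\omega$ and let $f:2^\omega\to2^\omega$ be the translation $f(x)(i)=x(i)+p(i)\bmod2$. It is a homeomorphism with $f(x)\le_Tx\oplus p$ and $x\le_Tf(x)\oplus p$. The point $p$ computes the oracle, but $f(p)=0^\omega$ does not. The information in $p$ has been moved from the point into the map. This homeomorphism moves every point, and $2^\omega$ is not small.
\end{example}

For non-total points this cannot happen: if $f(x)$ does not compute $p$, then $f(x)\oplus p$ is total by Lemma~\ref{lem:grid}(ii), and $x\equiv f(x)\oplus p$ is total as well. What remains is to make sure that $x\equiv f(x)$ forces $x=f(x)$, and that the space is not small. The following proposition, proved at the end of Section~\ref{sec:realize}, provides all three properties.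

\begin{proposition}\label{prop:key}
There is a Borel map $c\mapsto x_c$ from $2^\omega$ to $H$ such that
\begin{enumerate}
\item[(P1)] $c\preceq x_c$ for every $c$;
\item[(P2)] no $x_c$ is total;
\item[(P3)] $I(x_c)\ne I(x_d)$ whenever $c\ne d$.
\end{enumerate}
\end{proposition}

Fix such a map and let
\[
X=\{x_c:c\in2^\omega\}.
\]
By (P3) the map is injective. The Luzin--Souslin theorem states that the image of a Borel set under an injective Borel map between Polish spaces is Borel. So $X$ is Borel in $H$, and in particular analytic. By (P1), $X$ is not small: no $p$ is a witness, since $p\preceq x_p$.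

\begin{lemma}[Rigidity]\label{lem:rigid}
If $A\subseteq X$ and $f:A\to X$ is an embedding, then $\{x\in A:f(x)\ne x\}$ is small.
\end{lemma}

\begin{proof}
Let $p$ satisfy $f(x)\preceq x\oplus p$ and $x\preceq f(x)\oplus p$ for all $x\in A$ (Lemma~\ref{lem:oracle}). We show that $f$ fixes every $x\in A$ with $p\preceq x$; then $p$ is the required witness. Let $x=x_c\in A$ with $p\preceq x_c$, and let $f(x_c)=x_d$. Then $x_d\preceq x_c\oplus p\preceq x_c$. Since $x_c$ computes both $x_d$ and $p$, and $x_c\preceq x_d\oplus p$, we have $x_c\equiv x_d\oplus p$. If $p\not\preceq x_d$, then $x_d\oplus p$ is total by Lemma~\ref{lem:grid}(ii), so $x_c$ is total, contrary to (P2). Hence $p\preceq x_d$, and $x_c\equiv x_d\oplus p\equiv x_d$. It follows that $I(x_c)=I(x_d)$, and $c=d$ by (P3).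
\end{proof}

\begin{lemma}\label{lem:movable}
If $Y\subseteq X$ and every $y\in Y$ has a neighborhood $V$ in $Y$ and an embedding $f:V\to X$ with $f(y)\ne y$, then $Y$ is small.
\end{lemma}

\begin{proof}
Let $y\in Y$ and take $V$ and $f$ as in the hypothesis; restricting $f$, we may assume that $V$ is open in $Y$. The set $\{x\in V:f(x)\ne x\}$ is open in $Y$, contains $y$, and is small by Lemma~\ref{lem:rigid}. So it includes a set $B_n\cap Y$ that contains $y$ and is small. Thus $Y$ is the union of those sets $B_n\cap Y$ that are small, and Lemma~\ref{lem:small} applies.
\end{proof}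

\begin{lemma}\label{lem:dagger}
For $A\subseteq X$ the following are equivalent: $A$ is small; $A$ is zero-dimensional; $A$ is countable-dimensional.
\end{lemma}

\begin{proof}
Small sets are zero-dimensional by Lemma~\ref{lem:small}, and zero-dimensional sets are countable-dimensional. Since countable unions of small sets are small, it remains to show that a zero-dimensional $A\subseteq X$ is small. Such a space has a countable clopen base, and the characteristic functions of its members, taken together, give an embedding $\iota:A\to\{0,1\}^\omega\subseteq H$. Let $p$ satisfy $\iota(x)\preceq x\oplus p$ and $x\preceq\iota(x)\oplus p$ for all $x\in A$. If some $x\in A$ computed $p$, we would have $\iota(x)\oplus p\preceq x\oplus p\preceq x\preceq\iota(x)\oplus p$. Then $x\equiv\iota(x)\oplus p$, which is total as a join of two reals, contrary to (P2). So $p$ witnesses that $A$ is small.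
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Y\subseteq X$ be homogeneous. If $Y$ has at most one point, it is small by Lemma~\ref{lem:small}. Otherwise each $y\in Y$ is moved by some homeomorphism $h:Y\to Y$, and $Y$ is small by Lemma~\ref{lem:movable} with $V=Y$ and $f=h$. A $\sigma$-homogeneous subspace of $X$ is therefore a countable union of small sets, hence small, hence zero-dimensional. Since $X$ is not small, it is not $\sigma$-homogeneous, and by Lemma~\ref{lem:dagger} it is not countable-dimensional.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]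
Parts (1) and (2) follow from Lemmas~\ref{lem:rigid} and~\ref{lem:movable}, since small sets are zero-dimensional.

(3) Let $A\subseteq X$ be analytic. If $A$ is $\sigma$-homogeneous, it is zero-dimensional by Theorem~\ref{thm:A}. A zero-dimensional space is finite-dimensional. A finite-dimensional space is countable-dimensional by the decomposition theorem of dimension theory, which states that a space of dimension at most $n$ is a union of $n+1$ zero-dimensional subspaces. If $A$ is countable-dimensional, it is zero-dimensional by Lemma~\ref{lem:dagger}, and then $\sigma$-homogeneous by Theorem~\ref{thm:known}. The hypothesis that $A$ is analytic is used only in this last step.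

(4) Work in $\mathsf{ZFC}$. By Theorem~\ref{thm:A}, countably many homogeneous subspaces do not cover $X$. Let $p_\xi$ ($\xi<\omega_1$) be distinct reals and put $A_\xi=\{x\in X:p_\xi\not\preceq x\}$. For fixed $e$ and $m$ the condition ``$m\in\Psi_e(N(x))$'' defines an open set of points $x$, so for fixed $p$ the condition ``$\exists e\ \Psi_e(N(x))=G(p)$'' is Borel. Thus $A_\xi$ is Borel in $H$. It is small, hence zero-dimensional, and by Theorem~\ref{thm:known} it is a countable union of homogeneous subspaces. Each $x\in X$ lies in some $A_\xi$, because $I(x)$ is countable. Choosing witnesses for each $A_\xi$, we cover $X$ by $\aleph_1$ homogeneous subspaces.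
\end{proof}

\section{Jump ideals that determine a real}\label{sec:ideals}

Proposition~\ref{prop:key} is proved in two steps: we prescribe the sets $I(x_c)$, and then construct the points.

\begin{definition}
A \emph{jump ideal} is a nonempty set $I\subseteq2^\omega$ such that $z\oplus w\in I$ for $z,w\in I$; $y\in I$ whenever $y\le_Tz\in I$; and $z'\in I$ for $z\in I$.
\end{definition}

Every $I(x)$ has the first two closure properties. The third one guarantees (P2).

\begin{lemma}\label{lem:nontotal}
If $I(x)$ is a jump ideal, then $x$ is not total.
\end{lemma}

\begin{proof}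
If $x\equiv z\in2^\omega$, then $z\in I(x)$, so $z'\in I(x)$ and $z'\preceq x\preceq z$. This means $z'\le_Tz$, which is impossible.
\end{proof}

The aim of this section is the following.

\begin{proposition}\label{prop:ideals}
There are Borel maps $c\mapsto z^c_s$ $(s\in\omega)$ from $2^\omega$ to $2^\omega$ such that each $I_c=\{z^c_s:s\in\omega\}$ is a jump ideal containing $c$, and $I_c\ne I_d$ whenever $c\ne d$.
\end{proposition}

\subsection*{Iterated jumps}
Let $z^{(k)}$ be the $k$-th jump of $z$, let $z^{(\omega)}=\bigoplus_kz^{(k)}$, and let $z^{[0]}=z$, $z^{[n+1]}=(z^{[n]})^{(\omega)}$. All these are Borel functions of $z$, and $z^{[m]}\le_Tz^{[n]}$ for $m\le n$. A real $y$ is \emph{arithmetic in $z$} if $y\le_Tz^{(k)}$ for some $k$; this relation is transitive, since $y\le_Tz^{(k)}$ and $z\le_Tt^{(l)}$ give $y\le_Tt^{(k+l)}$. If $y\le_Tz^{(k)}$, then $y^{(m)}\le_Tz^{(k+m)}$ uniformly in $m$, so $y^{(\omega)}\le_Tz^{(\omega)}$. By induction on $n$: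
\begin{enumerate}
\item[(J1)] if $y\le_Tz$, then $y^{[n]}\le_Tz^{[n]}$;
\item[(J2)] if $y$ is arithmetic in $z$, then $y^{[n+1]}\le_Tz^{[n+1]}$, and $y^{[n]}$ is arithmetic in $z^{[n]}$ for every $n$; in particular $(z^{(k)})^{[n+1]}\equiv_Tz^{[n+1]}$.
\end{enumerate}
We also use Post's theorem, relative to $z$: a set is arithmetic in $z$ iff it is first-order definable in $(\omega,+,\cdot,<,0,1,z)$. Both directions are uniform: from $k$ one computes a formula defining $z^{(k)}$, and $z^{(\omega)}$ decides the truth of sentences in this structure.

\subsection*{How an ideal can record a bit}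
The smallest jump ideal containing $c$ consists of the reals arithmetic in $c$. It does not determine $c$, since $c$, $c'$ and all finite modifications of $c$ give the same ideal. So $c$ has to be written into the structure of a larger ideal, in a way that can be read off without knowing which element of the ideal is $c$.

Consider a single bit. In the ideal $J$ of reals arithmetic in $c$ every element lies below some $w=c^{(k)}$, and every $y\in J$ is arithmetic in such a $w$. Suppose now that $y_0,y_1,\dots\le_Tc^{(\omega)}$ are reals such that no $y_i$ is arithmetic in the join of $c$ and finitely many other $y_j$, and let $J^+$ consist of the reals arithmetic in the join of $c$ and finitely many $y_i$. Any $w\in J^+$ with $c\le_Tw$ is arithmetic in the join of $c$ and finitely many $y_j$, and a fresh $y_i$ is below $w^{(\omega)}$ but not arithmetic in $w$. So in $J^+$ all sufficiently large $w$ are exceeded in this way, while in $J$ arbitrarily large $w$ are not. This property refers to the ideal alone. To record the $n$-th bit we do the same between $w^{[n]}$ and $w^{[n+1]}$; the levels are separated by $\omega$-jumps because finite jumps are absorbed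 by the ideal.

\begin{definition}\label{def:active}
Let $I$ be a jump ideal and $n\in\omega$. A real $w\in I$ is \emph{$n$-exceeded in $I$} if some $y\in I$ satisfies $y\le_Tw^{[n+1]}$ and is not arithmetic in $w^{[n]}$. The ideal $I$ is \emph{active at level $n$} if there is $u\in I$ such that every $w\in I$ with $u\le_Tw$ is $n$-exceeded in $I$.
\end{definition}

We shall make $I_c$ active at level $n$ exactly when $n\in c$. The difficulty is interference: the reals added for one level must not raise the iterated jumps $w^{[n]}$ so much that another level is silenced, and they must not combine to produce a real that makes an unwanted level active. Generic reals avoid both problems (Lemma~\ref{lem:generic}(b) and (c)).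

\subsection*{Generic reals and forcing}
Let $R$ be an infinite computable set of integers or of tuples of integers. Let $\mathrm{Fn}(R)$ be the set of finite partial functions from $R$ to $2$, called \emph{conditions}; $q'$ \emph{extends} $q$ if $q'\supseteq q$. A function $g:R\to2$ is identified with a real by means of a computable bijection of $R$ with $\omega$; the choice of the bijection affects neither the Turing degree of $g$ nor the following notion.

\begin{definition}
A function $g:R\to2$ is \emph{generic over $b\in2^\omega$} if for every $S\subseteq\mathrm{Fn}(R)$ arithmetic in $b$ there is a finite $q\subseteq g$ that lies in $S$ or has no extension in $S$.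
\end{definition}

If $g$ is generic over $b$ and $a\le_Tb$, then $g$ is generic over $a$. Also,
\begin{equation}\label{eq:notarith}
\text{if $g$ is generic over $b$, then $g$ is not arithmetic in $b$.}
\end{equation}
Otherwise $S=\{q:q\not\subseteq g\}$ would be arithmetic in $b$; no $q\subseteq g$ lies in $S$, but every condition has an extension in $S$ because $R$ is infinite.

Forcing expresses statements about $g$ in terms of its finite parts. Fix a parameter $b$. Formulas are built with $\wedge,\neg,\exists$ from the atomic formulas of arithmetic and the atomic formulas ``$t\in b$'' and ``$\dot g(t)=1$'', for terms $t$; the last one is interpreted as ``$t\in R$ and $g(t)=1$''. By Post's theorem these formulas define exactly the sets arithmetic in $b\oplus g$. For a condition $q$ and a sentence $\psi$ (with numerals for the free variables) define $q\Vdash\psi$ by recursion: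
\begin{itemize}
\item $q\Vdash\psi$, for $\psi$ atomic without $\dot g$, iff $\psi$ is true; $q\Vdash\dot g(t)=1$ iff the value $m$ of $t$ lies in the domain of $q$ and $q(m)=1$;
\item $q\Vdash\psi\wedge\chi$ iff $q\Vdash\psi$ and $q\Vdash\chi$; $q\Vdash\exists i\,\psi(i)$ iff $q\Vdash\psi(i)$ for some $i\in\omega$;
\item $q\Vdash\neg\psi$ iff no $q'\supseteq q$ satisfies $q'\Vdash\psi$.
\end{itemize}

\begin{lemma}\label{lem:forcing}
\begin{enumerate}
\item[(F1)] For each formula $\psi$ the relation $q\Vdash\psi(\vec m)$ is arithmetic in $b$, and the relation $q\Vdash\psi$ between conditions and sentences is computable from $b^{(\omega)}$.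
\item[(F2)] If $q\Vdash\psi$ and $q'\supseteq q$, then $q'\Vdash\psi$. No $q$ forces both $\psi$ and $\neg\psi$.
\item[(F3)] If $g$ is generic over $b$, then $\psi$ holds of $g$ iff some finite $q\subseteq g$ forces $\psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) The clauses of the definition translate $\psi(\vec v)$, effectively, into a formula $\psi^*(q,\vec v)$ without $\dot g$ such that $q\Vdash\psi(\vec m)$ iff $\psi^*(q,\vec m)$ is true. Apply Post's theorem.

(F2) The first statement is proved by induction on $\psi$; for $\neg\psi$, an extension of $q'$ is an extension of $q$. The second holds because $q$ extends itself.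

(F3) Induction on $\psi$. The atomic and existential cases are read off from the definition. For a conjunction, if $q,q'\subseteq g$ force the two conjuncts, then $q\cup q'\subseteq g$ forces both by (F2). For $\neg\psi$: if $\psi$ fails of $g$, then by induction no $q\subseteq g$ lies in $S=\{q:q\Vdash\psi\}$, which is arithmetic in $b$; by genericity some $q\subseteq g$ has no extension in $S$, that is, $q\Vdash\neg\psi$. Conversely, let $q\subseteq g$ force $\neg\psi$. If $\psi$ held of $g$, some $q'\subseteq g$ would force $\psi$, and $q\cup q'$ would force both $\psi$ and $\neg\psi$.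
\end{proof}

In view of (F2), the condition given by (F3) can be taken to extend any prescribed finite part of $g$.

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] There is a program that, for every $b$, computes from $b^{(\omega)}$ a function $g(b):R\to2$ generic over $b$.
\item[(b)] If $g$ is generic over $b$, then $(b\oplus g)^{(\omega)}\le_Tb^{(\omega)}\oplus g$.
\item[(c)] If $g$ is generic over $b$, $a\le_Tb$, $y\le_Tb$, and $y$ is arithmetic in $a\oplus g$, then $y$ is arithmetic in $a$.
\end{enumerate}
Let $R=R_0\sqcup R_1$ with $R_0,R_1$ infinite and computable, let $h:R\to2$, and let $h_i=h\restriction R_i$.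
\begin{enumerate}
\item[(d)] If $h$ is generic over $b$, then $h_0$ is generic over $b$ and $h_1$ is generic over $b\oplus h_0$.
\item[(e)] If $h_0$ is generic over $b$ and $h_1$ is generic over $b\oplus h_0$, then $h$ is generic over $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every set of conditions arithmetic in $b$ is of the form $W_e^{b^{(k)}}$. Build an increasing sequence of conditions, starting from $\emptyset$. At step $\langle k,e\rangle$ ask $b^{(k+1)}$ whether the current condition has an extension in $W_e^{b^{(k)}}$, and if so pass to the first one enumerated. Then add the first element of $R$ not yet in the domain, with value $0$. The union is total on $R$, generic over $b$, and computed from $b^{(\omega)}$ by a program independent of $b$.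

(b) From $(k,m)$ compute a sentence $\psi$ expressing ``$m\in(b\oplus g)^{(k)}$''. By (F3), some finite $q\subseteq g$ forces $\psi$ or forces $\neg\psi$, and the one that is forced is true. Search for such a $q$, using $g$ to list its finite parts and $b^{(\omega)}$ to decide forcing.

(c) Use forcing with parameter $a$; note that $g$ is generic over $a$. Let $\psi$ be a formula such that $y(i)=1$ iff $\psi(i)$ holds of $g$. The set $S=\{q:\exists i\,(q\Vdash\psi(i)\text{ and }y(i)=0)\}$ is arithmetic in $a\oplus y\le_Tb$, and by (F3) it contains no $q\subseteq g$. Since $g$ is generic over $b$, some $\tau\subseteq g$ has no extension in $S$. Then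
\[
y(i)=1\iff\exists q\supseteq\tau\ \ q\Vdash\psi(i).
\]
Indeed, if $y(i)=1$, some $q\subseteq g$ with $q\supseteq\tau$ forces $\psi(i)$; if $y(i)=0$, such a $q$ would be an extension of $\tau$ in $S$. The right-hand side is arithmetic in $a$.

For (d) and (e) identify a condition on $R$ with the pair $(p,q)$ of its restrictions to $R_0$ and $R_1$.

(d) Let $S\subseteq\mathrm{Fn}(R_0)$ be arithmetic in $b$ and let $S^+=\{(p,q):p\in S\}$. If $(p,q)\subseteq h$ lies in $S^+$, then $p\subseteq h_0$ lies in $S$. If $(p,q)\subseteq h$ has no extension in $S^+$, then $p$ has no extension $p'\in S$, since $(p',q)$ would lie in $S^+$. So $h_0$ is generic over $b$. Now let $S\subseteq\mathrm{Fn}(R_1)$ be arithmetic in $b\oplus h_0$, say $q\in S$ iff $\psi(q)$ holds of $h_0$, and let $S^*=\{(p,q):p\Vdash\psi(q)\}$, with forcing on $\mathrm{Fn}(R_0)$ and parameter $b$. The set $S^*$ is arithmetic in $b$. If $(p,q)\subseteq h$ lies in $S^*$, then $q\in S$ by (F3) for $h_0$, and $q\subseteq h_1$. If $(p,q)\subseteq h$ has no extension in $S^*$, then $q$ has no extension $q'\in S$: otherwise some $p'\subseteq h_0$ with $p'\supseteq p$ forces $\psi(q')$, and $(p',q')\in S^*$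 extends $(p,q)$.

(e) Let $S\subseteq\mathrm{Fn}(R)$ be arithmetic in $b$ and let $T=\{q:\exists p\subseteq h_0\ (p,q)\in S\}$, which is arithmetic in $b\oplus h_0$. If some $q\subseteq h_1$ lies in $T$, then some $(p,q)\subseteq h$ lies in $S$. Otherwise some $q\subseteq h_1$ has no extension in $T$. Let $T'=\{p:\exists q'\supseteq q\ (p,q')\in S\}$, which is arithmetic in $b$. No $p\subseteq h_0$ lies in $T'$, for then $q'$ would lie in $T$. So some $p\subseteq h_0$ has no extension in $T'$, and $(p,q)\subseteq h$ has no extension $(p',q')\in S$, for then $p'$ would lie in $T'$.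
\end{proof}

\subsection*{The ideals $I_c$}
Fix $c\in2^\omega$. For $n\in\omega$ let $g_n=g(c^{[n]}):\omega\times\omega\to2$ be given by Lemma~\ref{lem:generic}(a), so that $g_n$ is generic over $c^{[n]}$ and $g_n\le_Tc^{[n+1]}$. The reals $g_{n,i}=g_n(i,\cdot)$ are the \emph{columns of level $n$}. For finite $F\subseteq\omega\times\omega$ let $g_F:F\times\omega\to2$ be given by $g_F(n,i,m)=g_{n,i}(m)$; this is the join of the columns indexed by $F$, and $g_\emptyset$ denotes the real $0^\omega$. Put $F_{\ge k}=\{(n,i)\in F:n\ge k\}$. We use repeatedly that
\begin{equation}\label{eq:low}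
g_{n,i}\le_Tg_n\le_Tc^{[n+1]}\le_Tc^{[k]}\qquad\text{for }n<k.
\end{equation}

\begin{lemma}\label{lem:columns}
\begin{enumerate}
\item[(a)] Let $F,F'$ be disjoint finite subsets of $\{k,k+1,\dots\}\times\omega$ with $F'\ne\emptyset$. Then $g_{F'}$ is generic over $c^{[k]}\oplus g_F$.
\item[(b)] For every finite $F$ and every $k$,
$(c\oplus g_F)^{[k]}\le_Tc^{[k]}\oplus g_F\equiv_Tc^{[k]}\oplus g_{F_{\ge k}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $n\ge k$ let $h_n$ be the function on $\{k,\dots,n\}\times\omega\times\omega$ formed by $g_k,\dots,g_n$. We show by induction that $h_n$ is generic over $c^{[k]}$. This holds for $n=k$. By \eqref{eq:low}, $c^{[k]}\oplus h_n\le_Tc^{[n+1]}$, so $g_{n+1}$ is generic over $c^{[k]}\oplus h_n$, and Lemma~\ref{lem:generic}(e) gives the induction step. Take $n$ with $F\cup F'\subseteq\{k,\dots,n\}\times\omega$. The set $(F\cup F')\times\omega$ and its complement in the domain of $h_n$ are infinite, so $g_{F\cup F'}$ is generic over $c^{[k]}$ by Lemma~\ref{lem:generic}(d). If $F=\emptyset$ this is the claim, since $c^{[k]}\oplus g_\emptyset\equiv_Tc^{[k]}$. Otherwise apply Lemma~\ref{lem:generic}(d) again,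 with $R_0=F\times\omega$ and $R_1=F'\times\omega$.

(b) The equivalence follows from \eqref{eq:low}. The inequality is proved by induction on $k$; for $k=0$ both sides coincide. By the induction hypothesis and (J1),
\[
(c\oplus g_F)^{[k+1]}\le_T(c^{[k]}\oplus g_{F_{\ge k}})^{(\omega)}\le_Tc^{[k+1]}\oplus g_{F_{\ge k}}\le_Tc^{[k+1]}\oplus g_F .
\]
The middle step is Lemma~\ref{lem:generic}(b), since $g_{F_{\ge k}}$ is generic over $c^{[k]}$ by (a) if $F_{\ge k}\ne\emptyset$; if $F_{\ge k}=\emptyset$ it is (J1).
\end{proof}

Viewing $c$ as a subset of $\omega$, we use only the columns whose level belongs to $c$: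
\[
I_c=\{z\in2^\omega:\ z\text{ is arithmetic in }c\oplus g_F\text{ for some finite }F\subseteq c\times\omega\}.
\]
This set contains $c$. It is a jump ideal: for the join, replace $F$ and $F'$ by $F\cup F'$; the other two properties hold for the reals arithmetic in a fixed real.

\begin{lemma}\label{lem:active}
$I_c$ is active at level $n$ iff $n\in c$.
\end{lemma}

\begin{proof}
Let $n\in c$. We take $u=c$ in Definition~\ref{def:active}. Let $w\in I_c$ with $c\le_Tw$, say $w$ is arithmetic in $c\oplus g_F$ with $F\subseteq c\times\omega$ finite. By (J2) and Lemma~\ref{lem:columns}(b), $w^{[n]}$ is arithmetic in $c^{[n]}\oplus g_{F_{\ge n}}$. Pick $i$ with $(n,i)\notin F$ and let $y=g_{n,i}$. Then $y\in I_c$ because $n\in c$, and $y\le_Tc^{[n+1]}\le_Tw^{[n+1]}$ by (J1). By Lemma~\ref{lem:columns}(a), $y$ is generic over $c^{[n]}\oplus g_{F_{\ge n}}$. By \eqref{eq:notarith} it is not arithmetic in this real, hence not arithmetic in $w^{[n]}$. So $w$ is $n$-exceeded in $I_c$.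

Let $n\notin c$, and let $u\in I_c$ be arbitrary. Then $u\le_Tw:=v^{(k)}$ for some $k$ and some $v=c\oplus g_F$ with $F\subseteq c\times\omega$ finite, and $w\in I_c$. We show that $w$ is not $n$-exceeded in $I_c$. Let $y\in I_c$ with $y\le_Tw^{[n+1]}$. Put
\[
a=c^{[n]}\oplus g_F,\qquad b=c^{[n+1]}\oplus g_F .
\]
Then $a\le_Tb$, and $a\le_Tv^{[n]}\le_Tw^{[n]}$ by (J1), so it suffices to show that $y$ is arithmetic in $a$. Choose a finite $F_1$ with $F\subseteq F_1\subseteq c\times\omega$ such that $y$ is arithmetic in $c\oplus g_{F_1}$, and let $F'=(F_1\setminus F)_{\ge n+1}$. An element of $F_1\setminus(F\cup F')$ has level at most $n$, and the level is not $n$ because $n\notin c$. By \eqref{eq:low} the corresponding column is computable from $c^{[n]}$. Hence $c\oplus g_{F_1}\le_Ta\oplus g_{F'}$, and $y$ is arithmetic in $a\oplus g_{F'}$. If $F'=\emptyset$ we are done. Otherwise, (J2) and Lemma~\ref{lem:columns}(b) give $y\le_Tw^{[n+1]}\equiv_Tv^{[n+1]}\le_Tb$. By Lemma~\ref{lem:columns}(a) with $k=n+1$, $g_{F'}$ is generic over $c^{[n+1]}\oplus g_{F_{\ge n+1}}$, which is $\equiv_Tb$ by Lemma~\ref{lem:columns}(b). Lemma~\ref{lem:generic}(c) shows that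 $y$ is arithmetic in $a$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ideals}]
By Lemma~\ref{lem:active}, $c=\{n:I_c\text{ is active at level }n\}$, so $I_c$ determines $c$. Let $s$ run over the codes of triples $(F,k,e)$. Put $z^c_s=\Phi_e^{(c\oplus g_F)^{(k)}}$ if $F\subseteq c\times\omega$ and this function is a total element of $2^\omega$, and $z^c_s=c$ otherwise. Then $I_c=\{z^c_s:s\in\omega\}$. The map $c\mapsto c^{[n+1]}$ is Borel, and $g_n$ is obtained from $c^{[n+1]}$ by a fixed program, so $g_n$, $g_F$ and $(c\oplus g_F)^{(k)}$ are Borel functions of $c$. The case distinction in the definition of $z^c_s$ is therefore Borel, and so is $c\mapsto z^c_s$.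
\end{proof}

\section{Essential compacta}\label{sec:essential}

Given a countable jump ideal $I$, we want a point $x$ with $I(x)=I$. Making $x$ compute the elements of $I$ is easy: by Lemma~\ref{lem:grid}(i) it is enough to assign a suitable value to one coordinate for each of them. The difficulty is to prevent $x$ from computing anything else. For each operator $\Psi_e$ we must ensure that $\Psi_e(N(x))$ is either not of the form $G(z)$, or equal to $G(z)$ for some $z\in I$. The tool is connectedness. For $i\in\omega$ and $\varepsilon\in\{0,1\}$ let
\begin{equation}\label{eq:O}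
O_i^\varepsilon=\{x\in H:2i+\varepsilon\in\Psi_e(N(x))\}=\bigcup\Bigl\{\bigcap_{m\in u}B_m:\ \langle2i+\varepsilon,u\rangle\in W_e\Bigr\},
\end{equation}
the open set of points for which the operator claims that bit $i$ equals $\varepsilon$. By the definition of $G$,
\begin{equation}\label{eq:exactlyone}
\Psi_e(N(x))=G(z)\quad\text{implies}\quad x\in O_i^{z(i)}\setminus O_i^{1-z(i)}\text{ for all }i.
\end{equation}

\begin{example}\label{ex:connected}
Let $K=[0,1]\times\{0\}\times\{0\}\times\cdots$. Suppose that for every $x\in K$ there is a real $z_x$ with $\Psi_e(N(x))=G(z_x)$. By \eqref{eq:exactlyone}, for each $i$ the sets $K\cap O_i^0$ and $K\cap O_i^1$ are disjoint, open in $K$, and cover $K$. Since $K$ is connected, one of them is $K$. So $z_x$ does not depend on $x$, and it is computable because $N(0,0,\dots)$ is. Thus either $\Psi_e$ produces the same computable real on all of $K$, or it fails to produce a real at some point of $K$. In both cases the operator can be defeated.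

In the second case, however, we may be left with a single point and no room for the next operator. Let $\Psi_e$ read the binary digits of $x_0$, so that $O_i^\varepsilon$ is the set of $x$ with $j<2^{i+1}x_0<j+1$ for some $j\equiv\varepsilon\pmod2$. It fails at bit $i$ only if $2^{i+1}x_0$ is an integer, and it produces the same real at two points only if they have the same coordinate $x_0$. Either way the coordinate $x_0$ is used up. This is why the construction needs infinitely many coordinates.
\end{example}

We need a notion of largeness, relative to a set $D$ of coordinates not yet used, that behaves like connectedness and survives the loss of coordinates. Let $H_j^0=\{x\in H:x_j=0\}$ and $H_j^1=\{x\in H:x_j=1\}$ be the opposite faces in direction $j$.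

\begin{definition}
A \emph{system} supported on a finite set $F\subseteq\omega$ is a family $\mathcal S=(U_j,V_j)_{j\in F}$ of finite unions of rational boxes with $H_j^0\subseteq U_j$, $H_j^1\subseteq V_j$ and $\overline{U_j}\cap\overline{V_j}=\emptyset$. Put $L(\mathcal S)=H\setminus\bigcup_{j\in F}(U_j\cup V_j)$. For $D\subseteq\omega$, a system is supported \emph{in} $D$ if its support is a subset of $D$. A compact set $K\subseteq H$ is \emph{$D$-essential} if $K\cap L(\mathcal S)\ne\emptyset$ for every system $\mathcal S$ supported in $D$.
\end{definition}

The set $H\setminus(U_j\cup V_j)$ is a wall between the faces $H_j^0$ and $H_j^1$, and $L(\mathcal S)$ is the intersection of the walls (Figure~\ref{fig:walls}). A connected compact $K$ that meets both $H_j^0$ and $H_j^1$ is $\{j\}$-essential, since it cannot be covered by the disjoint open sets $U_j$ and $V_j$, both of which it meets. A $D$-essential set is nonempty (take $F=\emptyset$). If $K$ is $D$-essential, $D'\subseteq D$, and $K'\supseteq K$ is compact, then $K'$ is $D'$-essential; we refer to this as \emph{monotonicity}.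

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.4]
\fill[gray!25] (0.3,0)--(0.3,0.45)--(0.55,0.45)--(0.55,1)--(0.67,1)--(0.67,0.33)--(0.42,0.33)--(0.42,0)--cycle;
\fill[gray!55] (0,0.62)--(0.8,0.62)--(0.8,0.3)--(1,0.3)--(1,0.42)--(0.92,0.42)--(0.92,0.74)--(0,0.74)--cycle;
\fill[black] (0.55,0.62) rectangle (0.67,0.74);
\draw (0,0) rectangle (1,1);
\node[left] at (0,0.5) {$x_0=0$};
\node[right] at (1,0.5) {$x_0=1$};
\node[below] at (0.5,0) {$x_1=0$};
\node[above] at (0.5,1) {$x_1=1$};
\end{tikzpicture}
\caption{A system supported on $\{0,1\}$, drawn in the square $[0,1]^2$. The light wall is the complement of $U_0\cup V_0$ and separates the left side from the right side. The dark wall is the complement of $U_1\cup V_1$ and separates the bottom from the top. Two such walls always meet; their intersection $L(\mathcal S)$ is black.}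
\label{fig:walls}
\end{figure}

We recall the Poincar\'e--Miranda theorem: if $F$ is finite and $f_j:[0,1]^F\to\mathbb R$ ($j\in F$) are continuous with $f_j\le0$ on the face $x_j=0$ and $f_j\ge0$ on the face $x_j=1$, then the $f_j$ have a common zero.

\begin{lemma}\label{lem:essential}
\begin{enumerate}
\item[(E0)] $H$ is $\omega$-essential.
\item[(E1)] If $K$ is $D$-essential and $\mathcal S$ is supported on $F\subseteq D$, then $K\cap L(\mathcal S)$ is $(D\setminus F)$-essential.
\item[(E2)] The intersection of a decreasing sequence of $D$-essential compacta is $D$-essential.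
\item[(E3)] If $K=M\cup N$ with $M,N$ disjoint and compact, and $K$ is $D$-essential, then $M$ or $N$ is $D$-essential.
\item[(E4)] If $K$ is $D$-essential, $j\in D$ and $0<r<1$, then $K\cap\{x:x_j=r\}$ is $(D\setminus\{j\})$-essential.
\item[(E5)] Let $K$ be $D$-essential, let $E,E_0,E_1,\dots$ be pairwise disjoint subsets of $D$, and let $\mathcal S_i$ be a system supported in $E_i$. Then $K\cap\bigcap_iL(\mathcal S_i)$ is $E$-essential.
\end{enumerate}
\end{lemma}

\begin{proof}
(E0) Let $\mathcal S$ be supported on $F\ne\emptyset$ and let $Q=[0,1]^F\times\{0\}^{\omega\setminus F}$. For $j\in F$ the closed sets $Q\setminus V_j\supseteq Q\cap H_j^0$ and $Q\setminus U_j\supseteq Q\cap H_j^1$ are nonempty. For $x\in Q$ put $f_j(x)=\mathrm{dist}(x,Q\setminus V_j)-\mathrm{dist}(x,Q\setminus U_j)$. The first term is positive exactly on $V_j$, the second exactly on $U_j$, and $U_j\cap V_j=\emptyset$. So $f_j>0$ on $Q\cap V_j\supseteq Q\cap H_j^1$, $f_j<0$ on $Q\cap U_j\supseteq Q\cap H_j^0$, and $f_j=0$ elsewhere. A common zero of the $f_j$ lies in $L(\mathcal S)$.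

(E1) If $\mathcal T$ is supported in $D\setminus F$, then $\mathcal S\cup\mathcal T$ is a system supported in $D$, and $L(\mathcal S\cup\mathcal T)=L(\mathcal S)\cap L(\mathcal T)$.

(E2) For each $\mathcal S$ supported in $D$, the sets $K_n\cap L(\mathcal S)$ are nonempty, compact and decreasing.

(E3) Suppose that $M\cap L(\mathcal S)=\emptyset=N\cap L(\mathcal T)$ with $\mathcal S,\mathcal T$ supported in $D$. Adding pairs $(\{x:x_j<\frac13\},\{x:x_j>\frac23\})$ only shrinks $L$, so we may assume that $\mathcal S=(U_j,V_j)_{j\in F}$ and $\mathcal T=(U_j',V_j')_{j\in F}$ have the same support $F\subseteq D$. We glue $\mathcal S$ on $M$ to $\mathcal T$ on $N$. For $j\in F$ put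
\[
C_j=(M\cap\overline{U_j})\cup(N\cap\overline{U_j'})\cup H_j^0,\qquad C_j'=(M\cap\overline{V_j})\cup(N\cap\overline{V_j'})\cup H_j^1 .
\]
These compact sets are disjoint. The set $M\cap\overline{U_j}$ misses $\overline{V_j}\supseteq H_j^1$ and misses $N$; the set $N\cap\overline{U_j'}$ misses $\overline{V_j'}\supseteq H_j^1$ and misses $M$; and $H_j^0\subseteq U_j\cap U_j'$ misses $\overline{V_j}$, $\overline{V_j'}$ and $H_j^1$. Covering $C_j$ and $C_j'$ by finitely many rational boxes that meet them and have diameter less than a third of their distance, we get finite unions $U_j''\supseteq C_j$ and $V_j''\supseteq C_j'$ with disjoint closures. Then $(U_j'',V_j'')_{j\in F}$ is a system supported in $D$. A point of $M$ lies in some $U_j\cup V_j$ and a point of $N$ in some $U_j'\cup V_j'$, so $K\subseteq\bigcup_{j\in F}(C_j\cup C_j')\subseteq\bigcup_{j\in F}(U_j''\cup V_j'')$. Hence $K$ is not $D$-essential.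

(E4) Take rationals $0<a_n<r<b_n<1$ with $a_n\uparrow r$ and $b_n\downarrow r$, and let $\mathcal S_n$ be the system on $\{j\}$ given by $(\{x:x_j<a_n\},\{x:x_j>b_n\})$. The sets $K\cap L(\mathcal S_n)=K\cap\{x:a_n\le x_j\le b_n\}$ decrease, are $(D\setminus\{j\})$-essential by (E1), and have intersection $K\cap\{x:x_j=r\}$. Apply (E2).

(E5) Let $F_i$ be the support of $\mathcal S_i$. Since the $E_i$ are disjoint, $F_m\subseteq D\setminus\bigcup_{i<m}F_i$. By (E1) and induction on $m$, the set $K\cap\bigcap_{i<m}L(\mathcal S_i)$ is $(D\setminus\bigcup_{i<m}F_i)$-essential, hence $E$-essential by monotonicity. Apply (E2).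
\end{proof}

\subsection*{Effective compacta}
The reals produced by the construction must lie in the prescribed ideal, so we track the complexity of the compact sets. This is the reason for allowing only finite unions of rational boxes in systems: a system is a finite object. For $\zeta\in2^\omega$, a set $K$ is a \emph{$\Pi^0_1(\zeta)$ compactum with index $a$} if $H\setminus K=\bigcup\{B_n:n\in W_a^\zeta\}$. A \emph{$\zeta$-open set} is the complement of such a set. An index of a computable set $D$ is an index of its characteristic function.

\begin{lemma}\label{lem:eff}
The following hold uniformly in $\zeta$ and in the indices involved. Let $K$ be a $\Pi^0_1(\zeta)$ compactum and let $D\subseteq\omega$ be computable.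
\begin{enumerate}
\item[(a)] It is decidable whether finitely many given rational boxes cover $H$, and whether a given finite object is a system.
\item[(b)] The intersection of $K$ with a $\zeta$-computable sequence of sets, each of which is of the form $L(\mathcal S)$, or a finite union of closed rational boxes, or the complement of a $\zeta$-open set, is a $\Pi^0_1(\zeta)$ compactum.
\item[(c)] The statement ``$K$ is $D$-essential'' is $\Pi^0_1(\zeta)$. If it fails, $\zeta$ computes a system $\mathcal S$ supported in $D$ with $K\cap L(\mathcal S)=\emptyset$.
\item[(d)] If $O^0,O^1$ are $\zeta$-open and $K\subseteq O^0\cup O^1$, then $\zeta$ computes finite unions $C^0\subseteq O^0$ and $C^1\subseteq O^1$ of closed rational boxes with $K\subseteq C^0\cup C^1$.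
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The boxes involved mention only coordinates below some $k$. Their endpoints, with $0$ and $1$, cut $[0,1]$ into finitely many points and open intervals, and hence cut $[0,1]^k$ into finitely many cells. Each box, its closure, and each face in a direction below $k$ is a union of cells, which can be listed.

(b) The complement of the intersection is the union of the complements. The complement of $L(\mathcal S)$ is the union of the boxes of $\mathcal S$. The complement of a closed box with endpoints $a_l,b_l$ ($l<k$) is the union of the boxes $\{x:x_l<a_l\}$ and $\{x:x_l>b_l\}$, so the complement of a finite union of closed boxes is a finite intersection of finite unions of boxes, which is a finite union of boxes.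

(c) By compactness of $H$, $K\cap L(\mathcal S)=\emptyset$ iff $H$ is covered by the boxes of $\mathcal S$ together with finitely many $B_n$, $n\in W_a^\zeta$. By (a) this is a $\Sigma^0_1(\zeta)$ condition on $\mathcal S$. So the existence of a system $\mathcal S$ supported in $D$ with $K\cap L(\mathcal S)=\emptyset$ is $\Sigma^0_1(\zeta)$, and if there is one, a search finds it.

(d) For a box $B$ with endpoints $a_l<b_l$ ($l<k$), a \emph{shrinking} of $B$ is a box with rational endpoints $a_l',b_l'$ such that $a_l<a_l'<b_l'<b_l$. The box $B$ is the union of its shrinkings, and it includes the closed box with endpoints $a_l',b_l'$. By compactness, $H$ is covered by finitely many boxes enumerated into $H\setminus K$ and finitely many shrinkings of boxes enumerated into $O^0$ or $O^1$. Search for such a cover, and let $C^\varepsilon$ be the union of the closed versions of the shrinkings that come from $O^\varepsilon$.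
\end{proof}

\section{Points with prescribed ideals}\label{sec:realize}

\begin{proposition}\label{prop:realize}
Let $c\mapsto z^c_e$ $(e\in\omega)$ be Borel maps from $2^\omega$ to $2^\omega$ such that each $I_c=\{z^c_e:e\in\omega\}$ is a jump ideal. Then there is a Borel map $c\mapsto x_c$ from $2^\omega$ to $H$ with $I(x_c)=I_c$ for every $c$.
\end{proposition}

\begin{proof}
We first construct, for fixed $c$, a nonempty compact set $K_\infty(c)$ all of whose points $x$ satisfy $I(x)=I_c$, and then select a point of it in a Borel way.

\medskip\noindent\emph{The construction.} Write $I=I_c$ and $z_e=z^c_e$. We define triples $(K_s,D_s,\zeta_s)$ such that the $K_s$ decrease and, for all $s$,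
\begin{quote}
$D_s$ is infinite and computable, $\zeta_s\in I$, and $K_s$ is a $D_s$-essential $\Pi^0_1(\zeta_s)$ compactum.
\end{quote}
Here $D_s$ is the set of coordinates still available and $\zeta_s$ is the information used so far. Start with $K_0=H$, $D_0=\omega$, $\zeta_0=0^\omega$, using (E0). At stage $s$ write $K,D,\zeta$ for $K_s,D_s,\zeta_s$.

\medskip\noindent\emph{Stage $s=2e$: coding $z_e$.} Let $j=\min D$ and $r=(1+\rho(z_e))/3\in[\frac13,\frac12]$. Put $K_{s+1}=K\cap\{x:x_j=r\}$, $D_{s+1}=D\setminus\{j\}$ and $\zeta_{s+1}=\zeta\oplus z_e\in I$. By (E4), $K_{s+1}$ is $D_{s+1}$-essential. The complement of $\{x:x_j=r\}$ is the union of the boxes $\{x:x_j<a\}$ and $\{x:x_j>b\}$ for rationals $a<r<b$, which $z_e$ enumerates; so $K_{s+1}$ is a $\Pi^0_1(\zeta_{s+1})$ compactum. Since $r\in Q_{z_e}$, Lemma~\ref{lem:grid}(i) gives $z_e\preceq x$ for all $x\in K_{s+1}$.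

\medskip\noindent\emph{Stage $s=2e+1$: deciding $\Psi_e$.} We ensure:
\begin{equation}\label{eq:star}
\text{if $x\in K_{s+1}$, $z\in2^\omega$ and $\Psi_e(N(x))=G(z)$, then $z\in I$.}
\end{equation}
Let $O_i^\varepsilon$ be the sets \eqref{eq:O}; they are unions of rational boxes that are c.e.\ uniformly in $i$ and $\varepsilon$. We follow Example~\ref{ex:connected}. If the operator gives no answer for some bit, or both answers, on an essential set, we pass to that set. If this is impossible for bit $i$, then a system cuts the bad points away, at the cost of finitely many coordinates. As this may happen for all $i$, infinitely many coordinates may be spent, so we divide $D$ in advance. Let $d_0<d_1<\cdots$ list $D$, let $D^{k}=\{d_{\langle k,m\rangle}:m\in\omega\}$, and put $E=D^0$, $E_i=D^{2i+1}$, $E_i'=D^{2i+2}$. These sets are infinite, pairwise disjoint and uniformly computable.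

\medskip\noindent\emph{Case 1 (no answer): for some $i$, $K\setminus(O_i^0\cup O_i^1)$ is $E_i$-essential.} For the least such $i$ let $K_{s+1}$ be this set, $D_{s+1}=E_i$ and $\zeta_{s+1}=\zeta$. It is a $\Pi^0_1(\zeta)$ compactum by Lemma~\ref{lem:eff}(b), and by \eqref{eq:exactlyone} the premise of \eqref{eq:star} is never satisfied.

\medskip
Suppose that Case 1 fails. By Lemma~\ref{lem:eff}(c), $\zeta$ computes a sequence of systems $\mathcal S_i$ supported in $E_i$ with $K\cap L(\mathcal S_i)\subseteq O_i^0\cup O_i^1$. Let $M=K\cap\bigcap_iL(\mathcal S_i)$. It is a $\Pi^0_1(\zeta)$ compactum, it is $(E\cup\bigcup_iE_i')$-essential by (E5), and $M\subseteq O_i^0\cup O_i^1$ for all $i$. The sets $O_i^\varepsilon$ are open, and we need compact pieces. By Lemma~\ref{lem:eff}(d), $\zeta$ computes a sequence of finite unions $C_i^\varepsilon\subseteq O_i^\varepsilon$ of closed rational boxes with $M\subseteq C_i^0\cup C_i^1$.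

\medskip\noindent\emph{Case 2 (both answers): Case 1 fails and, for some $i$, $M\cap C_i^0\cap C_i^1$ is $E_i'$-essential.} For the least such $i$ let $K_{s+1}$ be this set, $D_{s+1}=E_i'$ and $\zeta_{s+1}=\zeta$. It is a $\Pi^0_1(\zeta)$ compactum included in $O_i^0\cap O_i^1$, so again by \eqref{eq:exactlyone} the premise of \eqref{eq:star} is never satisfied.

\medskip\noindent\emph{Case 3 (splitting): Cases 1 and 2 fail.} Now $\zeta$ computes a sequence of systems $\mathcal T_i$ supported in $E_i'$ with $M\cap C_i^0\cap C_i^1\cap L(\mathcal T_i)=\emptyset$. Let $M'=M\cap\bigcap_iL(\mathcal T_i)$, a $\Pi^0_1(\zeta)$ compactum that is $E$-essential by (E5). For every $i$, $M'$ is the disjoint union of the compact sets $M'\cap C_i^0$ and $M'\cap C_i^1$. If $M'$ were connected, one of them would be empty, as in Example~\ref{ex:connected}; instead we use (E3) to choose an essential side for each $i$ in turn. For $\sigma\in2^{<\omega}$ let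
\[
M'_\sigma=M'\cap\bigcap_{i<|\sigma|}C_i^{\sigma(i)},\qquad T=\{\sigma\in2^{<\omega}:M'_\sigma\text{ is $E$-essential}\}.
\]
The empty sequence lies in $T$. Each $M'_\sigma$ is the disjoint union of $M'_{\sigma0}$ and $M'_{\sigma1}$, so by (E3), if $\sigma\in T$ then $\sigma0\in T$ or $\sigma1\in T$. Define $w\in2^\omega$ recursively by $w(l)=0$ if $(w\restriction l)0\in T$ and $w(l)=1$ otherwise; then $w\restriction l\in T$ for all $l$. The sets $M'_\sigma$ are $\Pi^0_1(\zeta)$ compacta uniformly in $\sigma$, so $T$ is $\Pi^0_1(\zeta)$ by Lemma~\ref{lem:eff}(c), and $w\le_TT\le_T\zeta'$. Since $I$ is a jump ideal and $\zeta\in I$, we get $w\in I$. This is the only place in the construction where closure under the jump is used. Put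
\[
K_{s+1}=\bigcap_lM'_{w\restriction l}=M'\cap\bigcap_iC_i^{w(i)},\qquad D_{s+1}=E,\qquad\zeta_{s+1}=\zeta\oplus w\in I .
\]
The set $K_{s+1}$ is $E$-essential by (E2), and it is a $\Pi^0_1(\zeta\oplus w)$ compactum by Lemma~\ref{lem:eff}(b). Let $x\in K_{s+1}$ and $\Psi_e(N(x))=G(z)$. For each $i$ we have $x\in C_i^{w(i)}\subseteq O_i^{w(i)}$, and $x\notin O_i^{1-z(i)}$ by \eqref{eq:exactlyone}, so $w(i)=z(i)$. Thus $z=w\in I$, and \eqref{eq:star} holds.

\medskip
Let $K_\infty(c)=\bigcap_sK_s$, a nonempty compact set because each $K_s$ is essential and hence nonempty. Let $x\in K_\infty(c)$. The even stages give $I\subseteq I(x)$. If $z\in I(x)$, then $G(z)=\Psi_e(N(x))$ for some $e$, and stage $2e+1$ gives $z\in I$. So $I(x)=I_c$.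

\medskip\noindent\emph{The construction is Borel in $c$.} Record the state at stage $s$ as $\delta_s(c)=(\zeta_s,a_s,d_s)\in2^\omega\times\omega\times\omega$, where $a_s$ is an index of $K_s$ as a $\Pi^0_1(\zeta_s)$ compactum and $d_s$ is an index of $D_s$. We show by induction on $s$ that the indices can be defined so that $\delta_s$ is a Borel function of $c$. The function $\delta_0$ is constant. Given $\delta_s$, partition $2^\omega$ into the countably many Borel sets on which $(a_s,d_s)$ is constant. If $s$ is odd, partition these sets further according to the case that occurs and, in Cases 1 and 2, the value of $i$. The new pieces are Borel. Indeed, by Lemma~\ref{lem:eff} the statement ``$K\setminus(O_i^0\cup O_i^1)$ is $E_i$-essential'' is $\Pi^0_1(\zeta_s)$, with an index computed from $a_s,d_s,e,i$. When Case 1 fails, the systems $\mathcal S_i$ and the sets $C_i^\varepsilon$ are found by searches with oracle $\zeta_s$, so an index of $M\cap C_i^0\cap C_i^1$ is computed from $a_s,d_s,e,i$, and ``$M\cap C_i^0\cap C_i^1$ is $E_i'$-essential'' is again a $\Pi^0_1(\zeta_s)$ statement with an index computed from these numbers. A $\Pi^0_1(\zeta_s)$ statement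 with a fixed index is a closed condition on $\zeta_s$, hence a Borel condition on $c$, and the pieces are obtained from such conditions by countable Boolean operations. On each piece, the description of $K_{s+1}$ and $D_{s+1}$ is effective in the oracle $\zeta_{s+1}$, from which $\zeta_s$ and $z_e^c$ or $w$ are recovered, and in the numbers $a_s,d_s,e,i$. By the $s$-$m$-$n$ theorem, $(a_{s+1},d_{s+1})$ can be taken constant on the piece. Finally, on each piece $\zeta_{s+1}$ is $\zeta_s$, or $\zeta_s\oplus z_e^c$, or $\zeta_s\oplus w$ with $w$ computed from $\zeta_s'$ by a fixed program; each of these is a Borel function of $c$.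

\medskip\noindent\emph{Borel selection.} Let $C\subseteq H$ be compact. Then $K_s\cap C=\emptyset$ iff there is a finite $u\subseteq W_{a_s}^{\zeta_s}$ with $C\subseteq\bigcup_{n\in u}B_n$. The last inclusion does not depend on $c$, so this is a Borel condition on $c$. By compactness, $K_\infty(c)\cap C=\emptyset$ iff $K_s\cap C=\emptyset$ for some $s$. Hence
\begin{equation}\label{eq:hit}
\{c:K_\infty(c)\cap C\ne\emptyset\}\text{ is Borel for every compact }C\subseteq H.
\end{equation}
Let $x_c$ be the lexicographically least point of $K_\infty(c)$. Explicitly, let $K^0=K_\infty(c)$, let $t_n(c)$ be the minimum of $y_n$ for $y\in K^n$, and let $K^{n+1}=\{y\in K^n:y_n=t_n(c)\}$. The $K^n$ are nonempty, compact and decreasing, and their intersection is the single point $x_c=(t_n(c))_{n\in\omega}$. We show by induction on $n$ that $t_n$ is Borel. For rational $q$, we claim that $t_n(c)\le q$ iff for every $m\ge1$ there are rationals $r_0,\dots,r_{n-1}$ with $|r_i-t_i(c)|<1/m$ for $i<n$ and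
\[
K_\infty(c)\cap\{y\in H:\ |y_i-r_i|\le1/m\text{ for }i<n,\ y_n\le q\}\ne\emptyset .
\]
If $t_n(c)\le q$, the point $x_c$ lies in this intersection for any such $r_i$. Conversely, if the condition holds for all $m$, the compact sets $\{y\in K_\infty(c):|y_i-t_i(c)|\le2/m\text{ for }i<n,\ y_n\le q\}$ are nonempty and decreasing, and a point of their intersection lies in $K^n$ and has $y_n\le q$. By \eqref{eq:hit} and the induction hypothesis the condition is Borel in $c$. So $c\mapsto x_c$ is Borel, and $I(x_c)=I_c$ since $x_c\in K_\infty(c)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]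
Apply Proposition~\ref{prop:realize} to the maps of Proposition~\ref{prop:ideals}. Then $I(x_c)=I_c$ for all $c$. Property (P1) holds because $c\in I_c$, property (P2) by Lemma~\ref{lem:nontotal} because $I_c$ is a jump ideal, and property (P3) because $I_c\ne I_d$ for $c\ne d$.
\end{proof}

With Proposition~\ref{prop:key}, the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} given in Section~\ref{sec:rigid} are complete.

\begin{thebibliography}{1}

\bibitem{AM}
Claudio Agostini and Andrea Medini,
\emph{Every finite-dimensional analytic space is $\sigma$-homogeneous},
arXiv:2403.14378 (2024).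

\end{thebibliography}
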